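# Nonvanishing ends of quasi-pmp graphs with a Borel selected end

## 1. Theorem 1: a selected end leaves room for at most one more nonvanishing end

**Theorem 1.** Let $G$ be a locally finite quasi-pmp Borel graph on $(X,\mu)$, where $\mu$ is a probability measure, and let $C\mapsto\xi_C$ be a Borel selection of one end (vanishing or not) in a.e. $G$-component. Then for a.e. component $C$:

1. $C$ has at most one nonvanishing end other than $\xi_C$; in particular $C$ has at most $2$ nonvanishing ends.
2. If $\xi_C$ is vanishing, then $C$ has no nonvanishing end.

The theorem answers a question from Ruiyuan Chen, Grigory Terlov, Anush Tserunyan, "Nonamenable subforests of multi-ended quasi-pmp graphs", arXiv:2211.07908 (2022): if one *nonvanishing* end can be selected in a Borel way in a.e. component, must a.e. component have at most two nonvanishing ends? Part 1 says yes, and it does not need the selected end to be nonvanishing.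

In plain words: every component of $G$ carries relative weights on its vertices, given by the way $\mu$ is distorted when we move along the graph. An end is a way of going to infinity in the component, and it is nonvanishing if weights do not tend to $0$ on the way there. The theorem says that if we can point to one end in each component in a measurable way, then almost no component can have many ends along which weight survives.

We now make every word precise.

**Definition (quasi-pmp, cocycle).** $X$ is a standard Borel space with a Borel probability measure $\mu$. A *locally finite Borel graph* $G$ is a Borel, symmetric, irreflexive subset of $X^2$ in which every vertex has finitely many neighbours. Its connectedness relation $E=E_G$ is a countable Borel equivalence relation; its classes are the $G$-components, and $C$ always denotes a component. $G$ is *quasi-pmp* if the $E$-saturation of every $\mu$-null set is $\mu$-null. In that case there is a Borel *Radon–Nikodym cocycle* $\mathbf w:E\to(0,\infty)$, unique up to null sets, with $\mathbf w(x,y)\mathbf w(y,z)=\mathbf w(x,z)$ and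
$$\mu(\gamma(A))=\int_A\mathbf w(\gamma(x),x)\,d\mu(x)\tag{1}$$
for every Borel bijection $\gamma:A\to B$ between Borel sets with $\gamma(x)\,E\,x$. We write $\mathbf w^x(y)=\mathbf w(y,x)$ and read it as "the weight of $y$, measured in units of $x$". So $\mathbf w(x,x)=1$, and changing the base point from $x$ to $x'$ multiplies all weights in $C$ by the constant $\mathbf w(x,x')$.

**Definition (ends).** An *end* $\xi$ of $C$ assigns to each finite $F\subseteq C$ an infinite connected component $\xi(F)$ of the induced graph on $C\setminus F$, with $\xi(F')\subseteq\xi(F)$ whenever $F\subseteq F'$. It is *($\mathbf w$-)vanishing* if for every $\varepsilon>0$ there is a finite $F\subseteq C$ with $\mathbf w^x(y)<\varepsilon$ for all $y\in\xi(F)$; otherwise it is *nonvanishing*. By the cocycle identity the choice of $x\in C$ is irrelevant.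

**Definition (Borel selection).** A *Borel selection of one end in a.e. component* is an $E$-invariant conull Borel set $Y$ together with an end $\xi_C$ of each component $C\subseteq Y$, such that $\{(F,y)\in[X]^{<\infty}\times Y:F\subseteq[y]_E,\ y\in\xi_{[y]_E}(F)\}$ is Borel. Here $[X]^{<\infty}$ is the standard Borel space of finite subsets of $X$.

## 2. Four examples

**Example A (weighted lines).** Let $X=\mathbb Z\times[0,1]$ with measure $\big(\tfrac13\sum_n2^{-|n|}\delta_n\big)\otimes\mathrm{Leb}$ (note $\sum_n2^{-|n|}=3$), and join $(n,t)$ to $(n+1,t)$. Components are lines and $\mathbf w((m,t),(n,t))=2^{|n|-|m|}$. Both ends of every component vanish.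

**Example B (two nonvanishing ends).** Let $R$ be an irrational rotation of the circle with Lebesgue measure, and join $x$ to $Rx$. Then $\mathbf w\equiv1$, components are lines, and both ends are nonvanishing. The forward end, for which $\xi(F)$ is the component of $C\setminus F$ containing $R^nx$ for all large $n$, is Borel selected. So the bound $2$ in Theorem 1 is attained.

**Example C (the coin shift).** Let $X$ be the set of sequences in $2^{\mathbb N}$ that are not eventually periodic (a conull set), with the fair coin measure $\mu$. Let $\sigma$ be the shift and join $x$ to $\sigma x$. No point is periodic under $\sigma$, so the graph is acyclic, and the neighbours of $x$ are $\sigma x$ and the two distinct preimages $0x,1x$. So $G$ is a $3$-regular forest.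

Points $x,y$ in one component satisfy $\sigma^mx=\sigma^ny$ for some $m,n$, and
$$\mathbf w(y,x)=2^{m-n}.$$
This is well defined: if also $\sigma^{m'}x=\sigma^{n'}y$, then $\sigma^{m+n'}x=\sigma^{n+n'}y=\sigma^{m'+n}x$, so $m+n'=m'+n$. It is the Radon–Nikodym cocycle. To see this, cut $A$ into countably many Borel pieces $A'$ on which $m$, $n$, the first $m$ digits of $x$ and the first $n$ digits of $\gamma(x)$ are constant. Then $\sigma^m$ is injective on $A'$ and multiplies measure by $2^m$, similarly $\sigma^n$ on $\gamma(A')$, and $\sigma^m(A')=\sigma^n(\gamma(A'))$, so $2^m\mu(A')=2^n\mu(\gamma(A'))$. In particular $\mathbf w(\sigma x,x)=2$.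

The forward end $\xi$ (towards $\sigma^nx$, $n\to\infty$) is Borel selected, and it is nonvanishing because $\mathbf w(\sigma^nx,x)=2^n$. Every other end $\eta$ vanishes. To check this, write ${\downarrow}v=\{u:\sigma^n u=v\text{ for some }n\ge0\}$. Choose $F$ with $\eta(F)\ne\xi(F)$ and a common forward iterate $v$ of all points of $F$. The set $C\setminus{\downarrow}v$ is connected, misses $F$ and contains $\sigma^nv$ for $n\ge1$, so it lies in $\xi(F)$. So $\eta(F\cup\{v\})\subseteq\eta(F)$ lies in ${\downarrow}v$. Hence $\eta(\{v\})={\downarrow}v_1$ for some $v_1\in\sigma^{-1}(v)$. Next, $\eta(\{v,v_1\})\subseteq{\downarrow}v_1\setminus\{v_1\}$, so $\eta(\{v_1\})={\downarrow}v_2$ with $v_2\in\sigma^{-1}(v_1)$, and so on. All points of ${\downarrow}v_n$ have weight at most $2^{-n}$ relative to $v$, so $\eta$ vanishes. There are uncountably many such ends, one for each sequence of choices of $v_1,v_2,\dots$.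

So a component can have one nonvanishing end and uncountably many vanishing ones. Theorem 1 bounds only the nonvanishing ends.

**Example D (infinite measure).** On the product of the space of Example C with $\mathbb Z$, join $(x,n)$ to $(\sigma x,n+1)$, and use the $\sigma$-finite infinite measure $\mu\otimes\sum_n2^{-n}\delta_n$. Moving from $(x,n)$ to $(\sigma x,n+1)$ changes weights by the factor $2\cdot\tfrac12=1$. So the cocycle is $\equiv1$, the forward end is selected, and all uncountably many ends are nonvanishing. The finiteness of $\mu$ is essential in Theorem 1.

## 3. Mass transport and heavy sets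

**Conventions.** We use three textbook facts. *Lusin–Novikov*: a Borel set with countable sections is a countable union of graphs of Borel partial functions, and its projection is Borel; so countable-to-one Borel images of Borel sets are Borel. As a consequence, sets and functions defined by quantifying over, counting, or summing over points, finite subsets or finite paths of a single $E$-class are Borel. For instance, "$y,y'$ lie in the same component of $C\setminus F$" is Borel. *Feldman–Moore*: $E=\bigcup_n\mathrm{graph}(g_n)$ for Borel automorphisms $g_n$ of $X$. Finally, $X$ carries a Borel linear order; fix one. "Least point" refers to it.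

To *discard* means to remove the $E$-saturation of a null Borel set; this saturation is null by quasi-invariance. Whole components disappear and the others are untouched. Discarding once, we assume that the cocycle identity and the selection hold everywhere; in particular every component is infinite. Restricting to an invariant Borel set of positive measure and renormalizing $\mu$ does not change $\mathbf w$.

**Lemma 2 (mass transport).** For Borel $g:E\to[0,\infty]$,
$$\int\sum_{y\in[x]}g(x,y)\,d\mu(x)=\int\sum_{x\in[y]}g(x,y)\,\mathbf w(x,y)\,d\mu(y).\tag{2}$$

*Proof.* Restricting $g_n$ to $\{x:g_nx\ne g_mx\ \forall m<n\}$, we see that $E$ is a countable disjoint union of graphs of Borel bijections $\gamma:A\to B$. By additivity we may let $g$ be supported on one such graph. Then (2) reads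
$$\int_Ag(x,\gamma x)\,d\mu(x)=\int_Bg(\gamma^{-1}y,y)\,\mathbf w(\gamma^{-1}y,y)\,d\mu(y).$$
When $g(\cdot,\gamma\,\cdot)$ is an indicator function this is (1) for $\gamma^{-1}$; the general case follows by linearity and monotone limits. $\square$

In words: $x$ sends mass $g(x,y)$ to $y$, and on arrival it is multiplied by the weight of $x$ in units of $y$.

**Lemma 3 (finite fibre mass).** Let $D,P\subseteq X$ be Borel and $\pi:D\to P$ Borel with $\pi(y)\,E\,y$. Then $\sum_{y\in\pi^{-1}(x)}\mathbf w(y,x)<\infty$ for a.e. $x\in P$.

*Proof.* By (2) with $g(y,x)=1$ if $y\in D$ and $\pi(y)=x$, and $g=0$ otherwise, the integral of this sum over $P$ equals $\mu(D)\le1$. $\square$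

**Definition (finite mass, heavy).** A set $H\subseteq C$ has *finite mass* if $\sum_{y\in H}\mathbf w(y,x)<\infty$ for some (equivalently every) $x\in C$. It is *heavy* if for some $\varepsilon>0$ infinitely many $y\in H$ satisfy $\mathbf w(y,x)\ge\varepsilon$. Heaviness does not depend on $x\in C$.

A set of finite mass is not heavy. The converse fails: in Example C, ${\downarrow}v$ contains $2^n$ points of weight $2^{-n}$ for each $n$, so its mass is infinite, but it is not heavy. If $\mathbf w\equiv1$, heavy means infinite and finite mass means finite.

**Lemma 4.** Let $F\subseteq C$ be finite and $U$ a component of $C\setminus F$. Then $U=\eta(F)$ for some nonvanishing end $\eta$ if and only if $U$ is heavy.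

*Proof.* ($\Rightarrow$) As $\eta$ is nonvanishing, there is $\varepsilon>0$ such that every $\eta(F')$ contains some $y$ with $\mathbf w^x(y)\ge\varepsilon$. Having found $y_1,\dots,y_k\in\eta(F)$ of this kind, apply this to $F'=F\cup\{y_1,\dots,y_k\}$. The new point lies in $\eta(F')\subseteq\eta(F)$ and differs from the earlier ones. So $\eta(F)=U$ is heavy.

($\Leftarrow$) Let $H\subseteq U$ be infinite with $\mathbf w^x\ge\varepsilon$ on $H$. Let $F=F_0\subseteq F_1\subseteq\cdots$ be finite sets with union $C$ and $F_1\ne\emptyset$. For $n\ge1$, every component of $C\setminus F_n$ is adjacent to $F_n$, and $F_n$ has finitely many neighbours, so there are finitely many components. Put $U_0=U$. If $U_{n-1}$ contains infinitely many points of $H$, then $U_{n-1}\setminus F_n$ does too, and it is a union of finitely many components of $C\setminus F_n$; let $U_n$ be one that contains infinitely many points of $H$.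

For finite $F'$ let $\eta(F')$ be the component of $C\setminus F'$ containing $U_n$, for any $n$ with $F'\subseteq F_n$. The choice of $n$ does not matter since the $U_n$ decrease, and $\eta(F')$ is infinite. If $F'\subseteq F''$, then for large $n$ both $\eta(F')$ and $\eta(F'')$ contain $U_n$, and $\eta(F'')$ is connected and misses $F'$, so $\eta(F'')\subseteq\eta(F')$. So $\eta$ is an end. It is nonvanishing since every $\eta(F')$ contains points of $H$, and $\eta(F)=U_0=U$. $\square$

With $F=\emptyset$: $C$ has a nonvanishing end iff $C$ is heavy.

We shall use constantly the following facts about a component $C$ and an end $\xi$ of $C$.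

* **(C1)** If $F$ is nonempty, finite and connected, then every component of $C\setminus F$ is adjacent to $F$. So $F$ together with any family of components of $C\setminus F$ is connected.
* **(C2)** A connected set that misses $F$ and meets $\xi(F)$ lies in $\xi(F)$.
* **(C3)** $\xi(F)\cap\xi(F')\supseteq\xi(F\cup F')\ne\emptyset$.
* **(C4)** If $\eta\ne\eta'$ are ends, then $\eta(F)\ne\eta'(F)$ for some finite $F$. The same then holds for every larger finite set, since $\eta(F)$ and $\eta'(F)$ are disjoint; so $F$ may be taken nonempty and connected, and finitely many distinct ends can be separated by one such $F$.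

## 4. Forests with $\mathbf w\equiv1$, lines, and the failure of counting

**A $d$-regular forest with $\mathbf w\equiv1$.** Suppose components are $d$-regular trees with $d\ge2$, and $\xi$ is selected. Let $f(x)$ be the unique neighbour of $x$ in $\xi(\{x\})$. If $y\ne f(x)$ is a neighbour of $x$, then $\{x\}\cup\xi(\{x\})$ is connected, misses $y$ and meets $\xi(\{y\})$ by (C3), so $x\in\xi(\{y\})$ and $f(y)=x$. On the other hand $f(f(x))\ne x$: otherwise $\xi(\{x\})$ and $\xi(\{f(x)\})$ would be the two sides of the edge between $x$ and $f(x)$, which are disjoint, against (C3). So $|f^{-1}(x)|=d-1$. Let every $x$ send mass $1$ to $f(x)$. By (2), with $\mathbf w\equiv1$,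
$$\mu(X)=\int|f^{-1}(y)|\,d\mu(y)=(d-1)\,\mu(X),$$
so $d=2$. A $3$-regular forest with $\mathbf w\equiv1$ and finite measure admits no Borel selection of one end.

**Where this stops working.** With a general cocycle one has two natural transports along a map $f$ with $f(x)\,E\,x$. Sending mass $1$ from $x$ to $f(x)$ gives
$$\mu(X)=\int\sum_{u\in f^{-1}(v)}\mathbf w(u,v)\,d\mu(v),$$
and sending mass $\mathbf w(f(x),x)$ gives
$$\int\mathbf w(f(x),x)\,d\mu(x)=\int|f^{-1}(y)|\,d\mu(y).\tag{3}$$
In (3) the left side may be large. In Example C, $f=\sigma$ is exactly two-to-one, $\mathbf w(\sigma x,x)=2$, and (3) says $2=2$; the first identity says $1=2\cdot\frac12$. So a two-to-one map on a finite measure space is no contradiction: weights may grow in the forward direction. What Example C lacks is weight *behind* its points, since there ${\downarrow}v$ is never heavy. The proof must combine "two-to-one" with "heavy behind every point".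

**Part 2 when components are lines.** Suppose $G$ is given by $x\sim Tx$ with $T$ an automorphism without periodic points, the forward end is selected, and $\mathbf w(T^kx,x)\to0$ as $k\to\infty$. Call $x$ a *record* if $\mathbf w(T^kx,x)<1$ for all $k\ge1$, and let $A$ be the set of records. Since weights tend to $0$ forward, the last point of maximal weight on each forward orbit is a record, so every forward orbit meets $A$ infinitely often. Let $T_A:A\to A$ be the first return map. It is injective and strictly decreases weight, so $\mu(T_A(B))<\mu(B)$ for nonnull $B\subseteq A$, by (1). For $A_\infty=\bigcap_nT_A^n(A)$ we have $T_A(A_\infty)=A_\infty$, hence $\mu(A_\infty)=0$. Discard it. Then, going backwards, the records of a component stop at a first record $a_0$. For $u$ behind $a_0$, the last point of maximal weight on the forward orbit of $u$ is a record, and the weights of successive records decrease, so this point is $a_0$. The map sending each $u$ to the last heaviest point of its forward orbit thus has the whole backward ray from $a_0$ in its fibre over $a_0$. By Lemma 3 this ray has finite mass a.e., and the backward end vanishes too. Lemma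 10 below extends this argument to maps that are not injective.

In the first computation the graph handed us the map $f$. For general graphs we first build one.

## 5. From a selected end to a map on cut sets

**Lemma 5 (disjoint families; Kechris–Miller).** For every Borel set $\Phi$ of nonempty finite subsets of $E$-classes there is a Borel subfamily $\mathcal F\subseteq\Phi$ of pairwise disjoint sets such that every member of $\Phi$ meets a member of $\mathcal F$.

In particular $\mathcal F$ has members in every component that contains a member of $\Phi$.

*Proof.* **Step 1.** *This step colours all nonempty finite subsets of $E$-classes with countably many colours, in a Borel way, so that distinct intersecting sets have different colours.* Take $g_n$ from Feldman–Moore. The type of $F=\{x_1<\dots<x_k\}$ is $(k,(n_{ij})_{i,j})$, where $n_{ij}$ is least with $g_{n_{ij}}x_i=x_j$. Within a type, $F$ is determined by any one coordinate $x_i$. So for $i\ne j$ the relation "$x_j(F')=x_i(F)$" between sets of the same type is a partial Borel injection $T_{ij}:F\mapsto F'$. It has no fixed points, since $x_j(F)\ne x_i(F)$. Let $(V_n)$ be a countable family of Borel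 sets of finite sets that separates points and is closed under complements. For $F\in\mathrm{dom}\,T_{ij}$ let $c_{ij}(F)$ be the least $n$ with $F\in V_n$ and $T_{ij}(F)\notin V_n$; put $c_{ij}(F)=\infty$ off the domain. If $T_{ij}(F)=F'$ then $c_{ij}(F)\ne c_{ij}(F')$: for $n=c_{ij}(F)$ we have $F'\notin V_n$, while $c_{ij}(F')=n$ would require $F'\in V_n$. Let the colour of $F$ be its type together with $(c_{ij}(F))_{i\ne j}$. If $F\ne F'$ have the same type and intersect, then $x_i(F)=x_j(F')$ for some $i,j$. Here $i\ne j$, because within a type a coordinate determines the set. So $T_{ij}(F)=F'$ and the colours differ.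

**Step 2.** *This step picks sets greedily, colour by colour.* Enumerate the colours as $0,1,2,\dots$. Let $\mathcal F_n$ be the set of $F\in\Phi$ of colour $n$ that are disjoint from all members of $\mathcal F_m$, $m<n$, and $\mathcal F=\bigcup_n\mathcal F_n$. Members of the same colour are disjoint by Step 1, members of different colours by construction. If $F\in\Phi$ has colour $n$, then either it meets a member of some $\mathcal F_m$, $m<n$, or it belongs to $\mathcal F_n$. $\square$

**Setting for the rest of this section.** Write $\xi$ for $\xi_C$. For finite $F\subseteq C$ let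
$$S(F)=C\setminus\xi(F),$$
the *shadow* of $F$: everything that $F$ cuts off from the selected end, and $F$ itself. Let $\mathcal F$ be a Borel family of pairwise disjoint, nonempty, finite, connected subsets of components, with members in every component, such that **$S(F)$ is heavy for every $F\in\mathcal F$**.

In Example C with $F=\{v\}$ the shadow is ${\downarrow}v$ (not heavy, so this is a picture of shapes only).

By (C1), $S(F)$ and $F\cup\xi(F)$ are connected for $F\in\mathcal F$. If $F\ne F'$ are members in $C$, the connected set $F'$ lies in one component of $C\setminus F$. Write $F'<F$ if $F'\subseteq S(F)\setminus F$; otherwise $F'\subseteq\xi(F)$.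

**Lemma 6.** (a) If $F'<F$, then $F\cup\xi(F)\subseteq\xi(F')$, so $S(F')\subseteq S(F)\setminus F$. (b) If $F,F'$ are distinct and incomparable members in $C$, then $S(F)\cap S(F')=\emptyset$. (c) $<$ is a strict partial order. All members whose shadow contains a given point are linearly ordered; in particular the elements above a given $F'$ are linearly ordered. (d) Between $F'<F$ there are only finitely many members of $\mathcal F$.

*Proof.* (a) $F\cup\xi(F)$ is connected, misses $F'$, and meets $\xi(F')$ by (C3). Apply (C2); then take complements.

(b) Here $F'\subseteq\xi(F)$ and $F\subseteq\xi(F')$. The set $S(F)$ is connected, misses $F'$ and contains $F\subseteq\xi(F')$. By (C2), $S(F)\subseteq\xi(F')$.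

(c) The relation is irreflexive by definition. If $F'<F$ then $F\subseteq\xi(F')$ by (a), so not $F<F'$. If $F''<F'<F$, then $F''\subseteq S(F')\subseteq S(F)\setminus F$, so $F''<F$. Two members whose shadows share a point are equal or comparable by (b). If $F>F'$, then $S(F)\supseteq F'$.

(d) If $F'<F''<F$, then $F'\subseteq S(F'')\setminus F''$ and $F\subseteq\xi(F'')$ by (a). So a fixed path from $F'$ to $F$ meets every such $F''$. These are pairwise disjoint and the path is finite. $\square$

**Lemma 7.** After discarding, $\mathcal F$ has no maximal elements. Every $F\in\mathcal F$ then has an immediate successor $N(F)$, the elements above $F$ are exactly $N^n(F)$, $n\ge1$, and $\bigcup_nS(N^n(F))=C$ is an increasing union.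

*Proof.* **Step 1.** *This step removes maximal elements; it is where heaviness of shadows meets the finiteness of $\mu$.* Distinct maximal elements in one component are incomparable, so their shadows are disjoint. Map every point of the shadow of a maximal $F$ to the least point $p(F)$ of $F$. The fibre over $p(F)$ is $S(F)$. By Lemma 3, after discarding, all these shadows have finite mass. But they are heavy, so no maximal $F$ remains.

**Step 2.** *This step finds successors.* Given $F$, pick $F^*>F$. The elements above $F$ are linearly ordered, and only finitely many lie between $F$ and $F^*$. So there is a least element $N(F)$ above $F$. If $F'>F$, then as long as $N^n(F)<F'$ we have $N^{n+1}(F)\le F'$; by Lemma 6(d) this ends with $N^n(F)=F'$ for some $n\ge1$.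

**Step 3.** *This step shows that shadows exhaust $C$.* They increase by Lemma 6(a). If $y\in\xi(N^n(F))$ for all $n\ge1$, then, as $F\subseteq S(N^n(F))\setminus N^n(F)$, a path from $F$ to $y$ meets all the pairwise disjoint sets $N^n(F)$, which is impossible. $\square$

**Lemma 8 (blocks).** For every $y\in C$ there is a least $F=:\beta(y)$ in $\mathcal F$ with $y\in S(F)$. Put $B(F)=\beta^{-1}(F)$. Then $F\subseteq B(F)$, the sets $B(F)$ partition $C$, and
$$S(F)=\bigsqcup_{F'\le F}B(F').\tag{4}$$
After discarding, every $B(F)$ has finite mass.

*Proof.* By Lemma 7 some $F$ has $y\in S(F)$, and all such $F$ are linearly ordered. If $y\in S(F')$ and $F'<F$, then $F\subseteq\xi(F')$, so a fixed path from $y$ to $F$ meets $F'$. So there are finitely many such $F'$, and a least element exists. If $y\in F$ then $\beta(y)=F$, because $S(F')\cap F=\emptyset$ for $F'<F$. The partition is clear. For (4): if $y\in S(F)$ then $\beta(y)\le F$; if $\beta(y)=F'\le F$ then $y\in S(F')\subseteq S(F)$. Finally apply Lemma 3 to $y\mapsto p(\beta(y))$, whose fibre over $p(F)$ is $B(F)$. $\square$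

**Lemma 9 (the map $\varphi$).** Let $q(F)$ be the least among the finitely many points of maximal weight in $B(F)$. Then $q$ is injective, $P=q(\mathcal F)$ is Borel and meets every remaining component, and $\varphi(q(F)):=q(N(F))$ defines a Borel map $\varphi:P\to P$ with $\varphi(v)\,E\,v$ and $\varphi^n(v)\ne v$ for $n\ge1$. With ${\downarrow}v=\{u\in P:\varphi^n(u)=v\text{ for some }n\ge0\}$:

* (a) ${\downarrow}v$ is heavy for every $v\in P$.
* (b) If $C\setminus F$ has at least two heavy components other than $\xi(F)$, then $|\varphi^{-1}(q(F))|\ge2$.
* (c) $\varphi^k(q(F))\in\xi(N^n(F))$ for $k>n\ge0$.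

*Proof.* Since $B(F)$ has finite mass, for each $\varepsilon>0$ only finitely many of its points have weight $\ge\varepsilon$. So the maximal weight is attained, by finitely many points. As $q(F)\in B(F)$ and blocks are disjoint, $q$ is injective. $P=\{x:q(\beta(x))=x\}$ is Borel, and so is $\varphi$. Since $N^n(F)>F$ for $n\ge1$, $\varphi^n(v)\ne v$.

(a) Let $v=q(F)$; by Lemma 7, ${\downarrow}v=\{q(F'):F'\le F\}$. As $S(F)$ is heavy, for some $\varepsilon>0$ infinitely many $y\in S(F)$ have $\mathbf w(y,x)\ge\varepsilon$. Each block contains finitely many of them. So by (4) infinitely many blocks $B(F')$, $F'\le F$, contain one, and then $\mathbf w(q(F'),x)\ge\varepsilon$, because $q(F')$ is heaviest in its block.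

(b) Let $U\ne\xi(F)$ be a heavy component of $C\setminus F$. We find $F''$ with $N(F'')=F$ and $S(F'')\subseteq U$; different $U$ then give different $F''$. Since $B(F)$ has finite mass and $U$ is heavy, there is $y\in U\setminus B(F)$. As $y\in S(F)$, $F':=\beta(y)<F$, so $F=N^n(F')$ with $n\ge1$. Put $F''=N^{n-1}(F')$. Then $y\in S(F')\subseteq S(F'')$. The set $S(F'')$ is connected and, by Lemma 6(a), misses $F$, so it lies in the component $U$ of $y$.

(c) By (4), $B(N^k(F))$ is disjoint from $S(N^n(F))$ for $k>n$, and $\varphi^k(q(F))=q(N^k(F))\in B(N^k(F))$. $\square$

If $\mathbf w\equiv1$ and all $F\in\mathcal F$ satisfy the hypothesis of (b), then (3) on $P$ gives $\mu(P)=\int_P|\varphi^{-1}|\,d\mu\ge2\mu(P)$, so $\mu(P)=0$, which is absurd as $P$ meets every component. For general $\mathbf w$ we need the next two sections.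

## 6. Weights that tend to zero along forward orbits

In this section and the next, $P\subseteq X$ is Borel and $\varphi:P\to P$ is Borel with $\varphi(x)\,E\,x$ and $\varphi^n(x)\ne x$ for $n\ge1$. Forward orbits are injective. For distinct $v_1,v_2\in\varphi^{-1}(v)$ we have ${\downarrow}v_1\cap{\downarrow}v_2=\emptyset$: if $\varphi^m(u)=v_1$ and $\varphi^n(u)=v_2$ with, say, $m<n$ (they differ as $v_1\ne v_2$), then $\varphi^{m+1}(u)=v=\varphi^{n+1}(u)$ and $\varphi^{n-m}(v)=v$, which is excluded. The *path* from $u\in{\downarrow}v$ to $v$ is $u,\varphi(u),\dots,v$.

How weights behave far ahead is measured by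
$$\lambda(x)=\limsup_k\mathbf w(\varphi^kx,x)\in[0,\infty],\qquad\lambda(\varphi x)=\lambda(x)\,\mathbf w(x,\varphi x).\tag{5}$$
So the sets $P_c=\{\lambda=0\}$, $P_b=\{0<\lambda<\infty\}$, $P_a=\{\lambda=\infty\}$ are closed under $\varphi$ and under $\varphi^{-1}$. Restricting to one of them changes neither ${\downarrow}v$ nor $\varphi^{-1}(v)$ for its points.

**Lemma 10.** For a.e. $v\in P_c$, ${\downarrow}v$ is not heavy.

*Proof.* Assume $P=P_c$.

**Step 1.** *This step defines records and a map onto them with small fibres.* As $\mathbf w(\varphi^kx,x)\to0$, the maximum over $k\ge0$ is attained, finitely often. Let $\rho(x)=\varphi^k(x)$ with $k\ge0$ the largest maximizer. Put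
$$A=\{x:\rho(x)=x\}=\{x:\mathbf w(\varphi^kx,x)<1\text{ for all }k\ge1\}.$$
If $y=\rho(x)=\varphi^k(x)$, then $\mathbf w(\varphi^jy,y)=\mathbf w(\varphi^{k+j}x,x)/\mathbf w(\varphi^kx,x)<1$ for $j\ge1$, so $\rho$ maps $P$ into $A$. The point $\rho(\varphi^nx)\in A$ is some $\varphi^m(x)$ with $m\ge n$; so every forward orbit meets $A$ infinitely often. By Lemma 3, after discarding, the fibres of $\rho$ have finite mass.

**Step 2.** *This step shows that records have finitely many records behind them.* Let $\varphi_A:A\to A$ send $a$ to the first point of $A$ among $\varphi^j(a)$, $j\ge1$. If $\varphi_A(a')=a$, then $\mathbf w(a,a')<1$, that is, $\mathbf w(a',a)>1$. By Lemma 3 the fibres of $\varphi_A$ have finite mass after discarding, and each of their points weighs more than $1$ in units of $a$, so they are finite.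

Let $A_\infty=\bigcap_n\varphi_A^n(A)$, a decreasing intersection of Borel sets. Then $\varphi_A(A_\infty)\subseteq A_\infty$. Every $a\in A_\infty$ has a $\varphi_A$-preimage in $A_\infty$: for each $n$ some preimage of $a$ lies in $\varphi_A^n(A)$, these sets decrease, and the fibre is finite. By (2), with every $a'\in A_\infty$ sending mass $1$ to $\varphi_A(a')\in A_\infty$,
$$\mu(A_\infty)=\int_{A_\infty}\ \sum_{a'\in\varphi_A^{-1}(a)\cap A_\infty}\mathbf w(a',a)\,d\mu(a).$$
The integrand is $>1$ everywhere on $A_\infty$ and $\mu(A_\infty)<\infty$, so $\mu(A_\infty)=0$; discard it. Now for every $a\in A$ there is $n$ with $a\notin\varphi_A^n(A)$, so $a$ has no $\varphi_A$-predecessors of order $\ge n$, and finitely many of each smaller order. The points of $A$ on the path from $a'\in A\cap{\downarrow}a$ to $a$ are successive $\varphi_A$-images. So $A\cap{\downarrow}a$ is the set of $\varphi_A$-predecessors of $a$ of all orders $\ge0$, and it is finite.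

**Step 3.** *This step bounds the heavy points behind $v$.* Let $v\in P$ and $\varepsilon>0$. Choose $a\in A$ on the forward orbit of $v$ with $\mathbf w(a,v)<\varepsilon$. Let $u\in{\downarrow}v$ with $\mathbf w(u,v)\ge\varepsilon$. Then $\mathbf w(\rho(u),v)\ge\mathbf w(u,v)\ge\varepsilon>\mathbf w(a,v)$. The points $\varphi^j(a)$, $j\ge0$, weigh at most as much as $a$ since $a\in A$; so $\rho(u)$ is not one of them. Both $\rho(u)$ and $a$ lie on the forward orbit of $u$, so $\rho(u)$ comes before $a$: it lies in the finite set $A\cap{\downarrow}a$. Each fibre of $\rho$ has finite mass, so it contains finitely many $u$ with $\mathbf w(u,v)\ge\varepsilon$. Altogether there are finitely many such $u$, for every $\varepsilon$; so ${\downarrow}v$ is not heavy. $\square$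

## 7. Two preimages and heavy pasts are incompatible

**Proposition 11.** If every $v\in P$ has $|\varphi^{-1}(v)|\ge2$ and ${\downarrow}v$ heavy, then $\mu(P)=0$.

*Proof.* The hypotheses pass to $P_a,P_b,P_c$ and survive discarding. By Lemma 10, $\mu(P_c)=0$. The other two sets need separate arguments.

### 7.1. $\mu(P_b)=0$: a change of measure makes the weights constant

Suppose $P=P_b$ and $\mu(P)>0$.

**Step 1.** *This step writes the cocycle as a quotient.* Put $h=1/\lambda$. By (5), $h(\varphi x)=h(x)\,\mathbf w(\varphi x,x)$, hence $\mathbf w(\varphi^kx,x)=h(\varphi^kx)/h(x)$. If $\varphi^kx=\varphi^ly=z$, then $\mathbf w(y,x)=\mathbf w(y,z)\mathbf w(z,x)$ gives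
$$\mathbf w(y,x)=h(y)/h(x)\quad\text{whenever $x,y$ have a common forward iterate.}\tag{6}$$
Moreover $\limsup_kh(\varphi^kx)=h(x)\lambda(x)=1$.

**Step 2.** *This step does the counting with a finite invariant-like measure.* The measure $h^{-1}\mu$ is the natural one, but it may be infinite, so we cut off small $h$. For $\delta=1/m$, $m\ge2$, let $A=A_\delta=\{h>\delta\}$. Forward orbits visit $A$ infinitely often as $\delta<1$; let $\varphi_A:A\to A$ be the first forward return map. The measure $\nu=h^{-1}\mu|_A$ is finite and has the same null sets as $\mu|_A$. For Borel $A'\subseteq A$, let $a'\in A'$ send mass $h(a')^{-1}$ to $\varphi_A(a')$. By (6), $h(a')^{-1}\mathbf w(a',a)=h(a)^{-1}$, so (2) gives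
$$\nu(A')=\int_A|\varphi_A^{-1}(a)\cap A'|\,d\nu(a).\tag{7}$$
With $A'=A$: after discarding, the fibres of $\varphi_A$ are finite. Let $A_\infty=\bigcap_n\varphi_A^n(A)$. As in Lemma 10, $\varphi_A(A_\infty)\subseteq A_\infty$ and each $a\in A_\infty$ has at least one preimage in $A_\infty$. With $A'=A_\infty$ in (7), $\nu(A_\infty)=\int_{A_\infty}|\varphi_A^{-1}(a)\cap A_\infty|\,d\nu$, where the integrand is $\ge1$ and $\nu(A_\infty)<\infty$. So after discarding, every $a\in A_\infty$ has exactly one preimage in $A_\infty$. Do this for all $\delta=1/m$.

**Step 3.** *This step produces two preimages in $A_\infty$ from heaviness.* As $\mu(P)>0$, there is a remaining $v\in P$. Take distinct $v_1,v_2\in\varphi^{-1}(v)$. The sets ${\downarrow}v_1,{\downarrow}v_2$ are heavy and $h(u)=h(v)\mathbf w(u,v)$ on them. So for some $\delta=1/m$, both contain infinitely many points of $A=A_\delta$. Let $a$ be the first point of $A$ among $\varphi^k(v)$, $k\ge0$. For $u\in A\cap{\downarrow}v_i$, let $a'$ be the last point of $A$ on the path from $u$ to $v_i$. The next point of $A$ on the orbit is $a$, so $a'$ lies in the finite set $\varphi_A^{-1}(a)\cap{\downarrow}v_i$,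 and $u$ is a $\varphi_A$-predecessor of $a'$ of some order $\ge0$. There are infinitely many $u$, so some $a_i'\in\varphi_A^{-1}(a)\cap{\downarrow}v_i$ has infinitely many $\varphi_A$-predecessors. As fibres are finite, it has predecessors of every order, so $a_i'\in A_\infty$. Then $a=\varphi_A(a_1')=\varphi_A(a_2')\in A_\infty$ has two preimages in $A_\infty$, distinct since ${\downarrow}v_1\cap{\downarrow}v_2=\emptyset$. This contradicts Step 2. So $\mu(P_b)=0$.

### 7.2. $\mu(P_a)=0$: uphill steps are paid for by downhill steps

Suppose $P=P_a$. Put $r(x)=\mathbf w(\varphi x,x)$. By (3) on $P$ and the hypothesis, $\int_Pr\,d\mu=\int_P|\varphi^{-1}|\,d\mu\ge2\mu(P)$, and in Section 4 we saw that this alone is harmless. We shall use heaviness to prove $\int_Pr\,d\mu\le\mu(P)$. For this we look at levels. If the step from $x$ to $\varphi(x)$ goes up across a level, and somewhere behind $x$ there are points above that level, then on the way from there to $x$ the orbit crosses the level downwards. We charge the upward crossing to this downward one, and a downward step at $e$ crosses total height at most $1$ in units of $e$. First we need points of large weight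 behind $x$.

**Step 1.** *This step shows that bounded paths reach only finitely many points of weight bounded below. Claim: after discarding, for all $v$ and all $\varepsilon,K>0$, only finitely many $u\in{\downarrow}v$ satisfy $\mathbf w(u,v)\ge\varepsilon$ and $\mathbf w(y,v)\le K$ for all $y$ on the path from $u$ to $v$.*

Let $\psi(x)=\varphi^k(x)$ with $k\ge1$ least such that $\mathbf w(\varphi^kx,x)\ge2$; it exists as $\lambda=\infty$. Let
$$n_\varepsilon(v)=|\{u:\mathbf w(u,v)\ge\varepsilon,\ \exists j\ge0\ \psi^j(u)=v\}|.$$
Let $u$ send mass $\mathbf w(v,u)$ to each $v=\psi^j(u)$ with $\mathbf w(u,v)\ge\varepsilon$. Each $u$ counted by $n_\varepsilon(v)$ contributes $\mathbf w(v,u)\mathbf w(u,v)=1$ on arrival, so by (2)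
$$\int_Pn_\varepsilon\,d\mu=\int_P\ \sum_{j\ge0:\ \mathbf w(\psi^ju,u)\le1/\varepsilon}\mathbf w(\psi^ju,u)\,d\mu(u)\le\frac2\varepsilon\,\mu(P).$$
The bound holds because $\mathbf w(\psi^ju,u)$ at least doubles with each $j$: the sum is at most $\frac1\varepsilon(1+\frac12+\frac14+\cdots)$. So, after discarding, $n_\varepsilon<\infty$ everywhere for all $\varepsilon=1/m$, hence for all $\varepsilon>0$.

Suppose distinct $u_1,u_2,\dots\in{\downarrow}v$ violate the claim for $\varepsilon,K$. Let $z_i$ be the last point of the $\psi$-orbit of $u_i$ that lies in ${\downarrow}v$. It exists since $u_i\in{\downarrow}v$ and the $\psi$-orbit strictly advances along the forward orbit of $u_i$. It is on the path from $u_i$ to $v$, so $\mathbf w(z_i,v)\le K$. The point $\psi(z_i)$ lies beyond $v$, so by definition of $\psi$ it is the first $\varphi^m(v)$, $m\ge1$, with $\mathbf w(\varphi^mv,v)\ge2\mathbf w(z_i,v)$. Hence $m\le M$, where $M\ge1$ is least with $\mathbf w(\varphi^Mv,v)\ge2K$. By pigeonhole some $v'=\varphi^m(v)$ equals $\psi(z_i)$ for infinitely many $i$. For these $i$, $v'$ is on the $\psi$-orbit of $u_i$ and $\mathbf w(u_i,v')=\mathbf w(u_i,v)\mathbf w(v,v')\ge\varepsilon'$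 with $\varepsilon'=\varepsilon\,\mathbf w(v,v')$. So $n_{\varepsilon'}(v')=\infty$, a contradiction.

**Step 2.** *This step finds arbitrarily large weights behind every point: $\sup_{u\in{\downarrow}v}\mathbf w(u,v)=\infty$ for all $v$.* If the supremum were $K<\infty$, all paths inside ${\downarrow}v$ would have weights $\le K$ relative to $v$. Heaviness of ${\downarrow}v$ gives infinitely many $u\in{\downarrow}v$ with $\mathbf w(u,v)\ge\varepsilon$ for some $\varepsilon>0$, contradicting Step 1.

**Step 3.** *This step matches upward crossings with downward crossings.* For $x$ with $r(x)>1$ and a level $t\in[1,r(x))$ (in units of $x$), let $D(x,t)$ be the set of $u\in{\downarrow}x$ such that $\mathbf w(y,x)\le t$ for all $y$ on the path from $u$ to $x$, and let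
$$\mathrm{Ex}(x,t)=\{e\in{\downarrow}x:\ e\ne x,\ \mathbf w(e,x)>t,\ \varphi(e)\in D(x,t)\}.$$
These are the points from which the orbit steps down through level $t$ and then stays at or below it until $x$. By Step 2 some $u\in{\downarrow}x$ has $\mathbf w(u,x)>t$. The last point $e$ on the path from $u$ to $x$ with $\mathbf w(e,x)>t$ satisfies $e\ne x$, since $\mathbf w(x,x)=1\le t$, and $\varphi(e)\in D(x,t)$. So $\mathrm{Ex}(x,t)\ne\emptyset$.

Let $g(x,e)=\mathrm{Leb}\{t\in[1,r(x)):e\in\mathrm{Ex}(x,t)\}$, with $g(x,e)=0$ if $r(x)\le1$. It is the length of an interval given by explicit conditions (see below), hence Borel. As every $\mathrm{Ex}(x,t)$ is nonempty, $(r(x)-1)^+\le\sum_eg(x,e)$, and by (2)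
$$\int_P(r-1)^+\,d\mu\le\int_P\sum_xg(x,e)\,\mathbf w(x,e)\,d\mu(e).\tag{8}$$

**Step 4.** *This step bounds what a fixed $e$ receives.* Only $x=\varphi^k(e)$, $k\ge1$, contribute. For such $x$, the conditions $e\in\mathrm{Ex}(x,t)$ and $t\in[1,r(x))$ say: $\mathbf w(\varphi^je,x)\le t$ for $1\le j\le k$ (where $j=k$ says $t\ge1$), $t<\mathbf w(e,x)$, and $t<r(x)=\mathbf w(\varphi^{k+1}e,x)$. Pass to units of $e$ by $s=t\,\mathbf w(x,e)$. With $M_k=\max_{1\le j\le k}\mathbf w(\varphi^je,e)$,
$$g(x,e)\,\mathbf w(x,e)=\mathrm{Leb}(I_k),\qquad I_k=\{s<1:\ M_k\le s<\mathbf w(\varphi^{k+1}e,e)\}.$$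
Since $M_k\ge M_1=r(e)$ and $\mathbf w(\varphi^{k+1}e,e)\le M_{k+1}$, we have $I_k\subseteq[M_k,M_{k+1})\cap[r(e),1)$. As $M_k$ is nondecreasing, the sets $I_k$ are pairwise disjoint and contained in $[r(e),1)$. So $e$ receives in total at most $(1-r(e))^+$.

For instance, let the weights of $e,\varphi e,\varphi^2e,\varphi^3e$ be proportional to $4,1,2,3$. Then $r(e)=\frac14$, $I_1=[\frac14,\frac12)$ is matched with the upward step at $\varphi e$, and $I_2=[\frac12,\frac34)$ with the one at $\varphi^2e$. The levels in $[\frac34,1)$ are left for later steps.

**Step 5.** *This step concludes.* By (8) and Step 4,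
$$\int_P(r-1)^+\,d\mu\le\int_P(1-r)^+\,d\mu\le\mu(P)<\infty,$$
so $\int_Pr\,d\mu=\mu(P)+\int_P(r-1)^+\,d\mu-\int_P(1-r)^+\,d\mu\le\mu(P)$. By (2) with $x$ sending mass $\mathbf w(\varphi x,x)$ to $\varphi(x)$,
$$\int_Pr\,d\mu=\int_P|\varphi^{-1}(y)|\,d\mu(y)\ge2\mu(P).$$
So $2\mu(P)\le\mu(P)$, and $\mu(P)=0$. $\square$

## 8. Proof of Theorem 1

**Part 1.** Let $\Phi$ be the Borel set of nonempty finite connected $F\subseteq C$ such that $C\setminus F$ has at least two heavy components other than $\xi_C(F)$.

**Step 1.** *This step shows that $\Phi$ detects the bad components: $C$ has at least two nonvanishing ends $\ne\xi_C$ iff $C$ contains a member of $\Phi$.* If $F\in\Phi$, Lemma 4 gives for two heavy components $U_1\ne U_2$ nonvanishing ends $\eta_i$ with $\eta_i(F)=U_i\ne\xi_C(F)$, so $\eta_1,\eta_2,\xi_C$ are distinct. Conversely, given two such ends, take by (C4) a nonempty finite connected $F$ separating them and $\xi_C$ pairwise; $\eta_1(F),\eta_2(F)$ are heavy by Lemma 4. So the set $Z$ of points in bad components is Borel and invariant.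

**Step 2.** *This step derives a contradiction from $\mu(Z)>0$.* Restrict to $Z$ and normalize $\mu$. Let $\mathcal F\subseteq\Phi$ be as in Lemma 5. It has members in every component, and each $S(F)$ is heavy, because it contains a heavy component of $C\setminus F$. So Section 5 applies and, after discarding, yields $\varphi:P\to P$. By Lemma 9(a) every ${\downarrow}v$ is heavy, and by Lemma 9(b) every $v\in P$ has at least two preimages. Proposition 11 gives $\mu(P)=0$. But $P$ meets every remaining component, so all remaining points lie in the saturation of $P$, which is null by quasi-invariance. Hence $\mu(Z)=0$, a contradiction.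

**Part 2.** Let $Z$ be the set of points in components $C$ such that $\xi_C$ is vanishing and $C$ has a nonvanishing end $\eta$; then $\eta\ne\xi_C$. By Lemma 4 with $F=\emptyset$, $C$ has a nonvanishing end iff $C$ is heavy, and "$\xi_C$ is vanishing" is a condition with quantifiers over finite subsets and points of $C$ and rational $\varepsilon$. So $Z$ is Borel and invariant. Suppose $\mu(Z)>0$, restrict to $Z$ and normalize.

**Step 1.** *This step sets up the map.* Let $\Phi'$ be the set of nonempty finite connected $F$ with $S(F)$ heavy. Every component contains one: take $F$ connected with $\eta(F)\ne\xi(F)$; then $\eta(F)\subseteq S(F)$ is heavy by Lemma 4. Take $\mathcal F\subseteq\Phi'$ as in Lemma 5, and apply Section 5.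

**Step 2.** *This step shows $\lambda\equiv0$ on $P$, that is, $P=P_c$.* Let $v=q(F)$ and let $F_1\subseteq C$ be finite. By Lemma 7, $F_1\subseteq S(N^n(F))$ for some $n$. Then $\xi(N^n(F))$ is connected, misses $F_1$, and meets $\xi(F_1)$ by (C3), so $\xi(N^n(F))\subseteq\xi(F_1)$. By Lemma 9(c), $\varphi^k(v)\in\xi(N^n(F))\subseteq\xi(F_1)$ for all $k>n$. So the forward orbit of $v$ is eventually in $\xi(F_1)$, for every finite $F_1$. As $\xi$ is vanishing, $\mathbf w(\varphi^kv,v)\to0$.

**Step 3.** *This step concludes.* By Lemma 10, ${\downarrow}v$ is not heavy for a.e. $v\in P$, while by Lemma 9(a) it is heavy for every $v\in P$. So $\mu(P)=0$, and as in Part 1 this contradicts $\mu(Z)>0$. $\blacksquare$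

## 9. Selections of finitely many ends

**Definition.** A *Borel selection of a nonempty finite set of ends* is a map $C\mapsto\Xi_C$, defined for a.e. $C$, with $\Xi_C$ a nonempty finite set of ends of $C$, such that $\{(F,y):y\in\Xi(F)\}$ is Borel, where $\Xi(F):=\bigcup_{\xi\in\Xi_C}\xi(F)$.

For instance, in Example B the set of both ends is selected: $\Xi(F)$ is the union of the two infinite components of $C\setminus F$, or $C$ if $F=\emptyset$.

**Theorem 12.** Let $G$ be a locally finite quasi-pmp Borel graph on $(X,\mu)$, $\mu$ a probability measure. Given a Borel selection of a nonempty finite set of ends, for a.e. component $C$: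

* if $|\Xi_C|\ge3$, then $C$ has no nonvanishing end;
* if $|\Xi_C|=2$, the set of nonvanishing ends is $\emptyset$ or $\Xi_C$;
* if $|\Xi_C|=1$, it is $\emptyset$, $\Xi_C$, or $\Xi_C\cup\{\eta\}$ for one further end $\eta$.

*Proof.* By (C4), $|\Xi_C|$ is the maximal number of components of $C\setminus F$ contained in $\Xi(F)$ over finite $F$. So the three cases define invariant Borel sets, and we may treat them separately. The case $|\Xi_C|=1$ is Theorem 1.

**The case $|\Xi_C|\ge3$.** *The aim is to show that only finitely many disjoint cut sets fit into $C$, so that $C$ has finite mass.* Let $\Phi$ be the set of nonempty finite connected $F$ such that $\Xi(F)$ consists of at least three components of $C\setminus F$, and let $\mathcal F\subseteq\Phi$ be as in Lemma 5. Fix $C$ and a nonempty finite connected $F_0\subseteq C$ separating all elements of $\Xi_C$ pairwise. Suppose $F\in\Phi$ in $C$ were disjoint from $F_0$. Then $F_0$ lies in one component of $C\setminus F$, and there are two other components $V_1=\xi_1(F)$, $V_2=\xi_2(F)$ with distinct $\xi_1,\xi_2\in\Xi_C$. The set $V_1\cup F\cup V_2$ is connected, misses $F_0$, and meets $\xi_1(F_0)$ and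 $\xi_2(F_0)$ by (C3). So $\xi_1(F_0)=\xi_2(F_0)$, a contradiction. Hence all members of $\mathcal F$ in $C$ meet $F_0$; being disjoint, they are finitely many, and there is at least one since $F_0\in\Phi$. Map all of $C$ to the least point of their union. By Lemma 3, $C$ has finite mass for a.e. $C$, so it is not heavy and has no nonvanishing end by Lemma 4.

**The case $|\Xi_C|=2$, Step 1.** *This step shows that a.e. all nonvanishing ends lie in $\Xi_C$.* Write $\Xi_C=\{\xi_1,\xi_2\}$; the labels are only for notation, and everything below is symmetric in them. Let $\Phi$ be the set of nonempty finite connected $F$ with $\xi_1(F)\ne\xi_2(F)$ such that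
$$S^*(F):=C\setminus(\xi_1(F)\cup\xi_2(F))=C\setminus\Xi(F)$$
contains a heavy component of $C\setminus F$. By Lemma 4 and (C4), $C$ contains such an $F$ iff $C$ has a nonvanishing end outside $\Xi_C$. So the set of these components is Borel; suppose it is non-null and restrict to it. Let $\mathcal F\subseteq\Phi$ be as in Lemma 5, and let $F\ne F'$ be members in $C$. If $F'\subseteq S^*(F)$, then $\xi_1(F)\cup F\cup\xi_2(F)$ is connected, misses $F'$, and meets both $\xi_1(F')$ and $\xi_2(F')$ by (C3); so $\xi_1(F')=\xi_2(F')$, a contradiction. As $F'$ lies in one component of $C\setminus F$, we get $F'\subseteq\xi_1(F)\cup\xi_2(F)$ and, symmetrically, $F\subseteq\xi_j(F')$ for some $j$. The set $S^*(F)$ is connected by (C1), misses $F'$ and contains $F$, so $S^*(F)\subseteq\xi_j(F')$ by (C2). Thus $S^*(F)\cap S^*(F')=\emptyset$. Map each $S^*(F)$ to the least point of $F$. By Lemma 3 the sets $S^*(F)$ have finite mass a.e.; but they are heavy, a contradiction.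

**The case $|\Xi_C|=2$, Step 2.** *This step excludes exactly one nonvanishing end.* Consider the components where exactly one element $\eta$ of $\Xi_C$ is nonvanishing and $\eta$ is the only nonvanishing end. Up to a null set these are, by Step 1, the components with exactly one nonvanishing end. By Lemma 4 and (C4) the number of nonvanishing ends is the supremum over finite $F$ of the number of heavy components of $C\setminus F$, so this is a Borel condition. If $\Xi(F')$ has two components, then exactly one of them is heavy, namely $\eta(F')$, by Lemma 4. So the other element $\xi$ of $\Xi_C$ is Borel selected: $y\in\xi(F)$ iff there is a finite $F'\supseteq F$ for which $\Xi(F')$ has two components and the non-heavy one lies in the component of $y$ in $C\setminus F$. (The non-heavy one is $\xi(F')\subseteq\xi(F)$, and such $F'$ exist by (C4).) As $\xi$ is vanishing and $\eta$ is not, Theorem 1(2) shows that this set of components is null. $\square$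

**Corollary 13.** For every locally finite quasi-pmp $G$ (with $\mu$ a probability measure), the number of nonvanishing ends of a.e. component is $0$, $1$, $2$ or infinite. A Borel selection of a nonempty finite set of nonvanishing ends in a.e. component exists iff a.e. component has exactly $1$ or $2$ nonvanishing ends.

*Proof.* As just noted, the number of nonvanishing ends of $C$ is the supremum over finite $F$ of the number of heavy components of $C\setminus F$. So it is a Borel function of $C$. Where it is finite and nonzero, let $\Xi_C$ be the set of all nonvanishing ends. By Lemma 4, $\Xi(F)$ is the union of the heavy components of $C\setminus F$, so this selection is Borel. Where $|\Xi_C|\ge3$, Theorem 12 says that a.e. component has no nonvanishing end, although all elements of $\Xi_C$ are nonvanishing; so this happens only on a null set. This proves the first statement, and the construction also gives "if" in the second.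

For "only if", let $\Xi_C$ be a Borel selection of a nonempty finite set of nonvanishing ends. By Theorem 12, a.e. component has at most two nonvanishing ends, and it has at least one since $\Xi_C\ne\emptyset$ consists of nonvanishing ends. $\square$
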